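# Joint zeros of many squared Bessel processes: the exponent $\theta_n$ for large $n$

## 1. One process, two processes, and dimension one half

Let $\delta\in(0,1)$ and let $X$ be a squared Bessel process of dimension $\delta$ started at $x>0$:
$$X_0=x,\qquad dX_t=2\sqrt{X_t}\,dW_t+\delta\,dt .$$
How hard is it for $X$ to stay away from $0$ for a long time? As long as $X>0$, Itô's formula says that $X^\beta$ has drift
$$\bigl(2\beta(\beta-1)+\delta\beta\bigr)X^{\beta-1},$$
which vanishes for $\beta=\alpha:=1-\tfrac{\delta}{2}$. Fix $\ell>x$ and let $\sigma$ be the first time $X$ hits $0$ or $\ell$. Since $X_{t\wedge\sigma}-\delta(t\wedge\sigma)$ is a martingale, $\delta\,E(t\wedge\sigma)\le\ell$, so $\sigma<\infty$ almost surely. The stopped process $X^\alpha$ is bounded, so optional stopping gives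
$$P_x(X\text{ reaches }\ell\text{ before }0)=(x/\ell)^{\alpha}.$$

Take $\delta=\tfrac12$, so $\alpha=\tfrac34$. From $x=1$ the process reaches $16$ before $0$ with probability $16^{-3/4}=\tfrac18$.

Now take two independent copies $X^{(1)},X^{(2)}$, both started at $1$. With probability $\tfrac18\cdot\tfrac18=\tfrac1{64}$ both reach $16$ before touching $0$. But suppose we only forbid them to be at $0$ *at the same time*. They are both at zero exactly when $Z=X^{(1)}+X^{(2)}$ is zero, and by additivity $Z$ is a squared Bessel process of dimension $2\delta$. The drift of $Z^\beta$ is $(2\beta(\beta-1)+2\delta\beta)Z^{\beta-1}$, which vanishes for $\beta=1-\delta=\tfrac12$. So $Z$, started at $2$, reaches $32$ before $0$ with probability $(2/32)^{1/2}=\tfrac14$.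

By Brownian scaling, level $\ell$ corresponds to time of order $\ell$. The computations therefore suggest decay $t^{-3/4}$ for "one process avoids $0$", $t^{-3/2}$ for "two processes both avoid $0$", but only $t^{-1/2}$ for "two processes are never at $0$ together". Letting the processes touch $0$ one at a time divides the exponent by three.

With $n$ processes, forbid any two of them to be at $0$ simultaneously. If all of them avoid $0$ altogether, the exponent is $n\alpha$, here $\tfrac34n$. The freedom to touch $0$ one at a time lowers the exponent. Does it lower the cost *per process* when $n$ is large?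

## 2. The exponent $\theta_n$ and the theorem

Let $n\ge2$, let $X=(X^{(1)},\dots,X^{(n)})$ be independent squared Bessel processes of dimension $\delta\in(0,1)$, and write $\mathbb P_x$ for the law started from $x\in(0,\infty)^n$. Put
$$T_{i,j}=\inf\{t\ge0:X^{(i)}_t=X^{(j)}_t=0\},\qquad H_n=\min_{i<j}T_{i,j}.$$

We may use the following known facts. There is an exponent $\theta_n=\theta_n(\delta)$, the *persistence exponent*, not depending on $x\in(0,\infty)^n$, such that
$$\mathbb P_x(H_n>t)=t^{-\theta_n+o(1)}\qquad(t\to\infty),\tag{1}$$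
and
$$(n-1)(1-\delta)\le\theta_n\le n\bigl(1-\tfrac12\delta\bigr)-1 .\tag{2}$$
For one process, $\mathbb P_x(T_i>t)\sim c_{x_i}t^{-(1-\delta/2)}$ with $T_i=\inf\{t\geq 0:X^{(i)}_t=0\}$ and $c_{x_i}>0$ a constant. For two, $\mathbb P_x(T_{i,j}>t)\sim c_{x_i+x_j}t^{-(1-\delta)}$, so $\theta_2=1-\delta$. These agree with Section 1.

For $\delta=\tfrac12$, (2) reads $\tfrac{n-1}2\le\theta_n\le\tfrac{3n}4-1$. For $n=2$ both sides are $\tfrac12$. For $n=3$ we get $1\le\theta_3\le\tfrac54$, for $n=10$ the range is $[4.5,\,6.5]$, and for $n=100$ it is $[49.5,\,74]$. The two slopes, $1-\delta$ and $1-\frac12\delta$, are different. The following question is posed in Quentin Berger, Loïc Béthencourt and Camille Tardif, "On joint returns to zero of Bessel processes", arXiv:2406.19344 (2024): prove or disprove that for any fixed $\delta\in(0,1)$, $\theta_n\sim n(1-\frac12\delta)$ as $n\to\infty$. The statement is true, and the order of the correction can be found.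

**Theorem 1.** For every $\delta\in(0,1)$ there are constants $0<c\le C<\infty$, depending only on $\delta$, such that for all $n\ge2$
$$n\bigl(1-\tfrac\delta2\bigr)-C\,n^{\frac2{4-\delta}}\ \le\ \theta_n\ \le\ n\bigl(1-\tfrac\delta2\bigr)-c\,n^{\frac2{4-\delta}} .$$
In particular $\theta_n\sim n(1-\frac12\delta)$ as $n\to\infty$.

The second sentence follows from the first because $\frac2{4-\delta}<1$. Throughout,
$$\alpha=1-\tfrac\delta2\in(\tfrac12,1),\qquad \delta=2-2\alpha,\qquad 2\alpha-1=1-\delta>0,\qquad \tfrac2{4-\delta}=\tfrac1{1+\alpha}.$$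

The plan: pass to logarithmic time, where $t^{-\theta_n}$ becomes $e^{-\theta_ns}$ and $\theta_n$ can be compared with the bottom of a quadratic form. Then estimate that form, from above by a trial function and from below by ground-state inequalities.

## 3. Logarithmic time

Put $Y_s=e^{-s}X_{e^s-1}$. Then $dY=-Y\,ds+e^{-s}\,d(X_{e^s-1})$. For each coordinate the time change turns $dW_{e^s-1}$ into $e^{s/2}dB_s$ with $B$ a Brownian motion. Since $e^{-s}\cdot2\sqrt{e^sY}\cdot e^{s/2}=2\sqrt Y$, the coordinates of $Y$ are independent and each solves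
$$dY=2\sqrt Y\,dB+(\delta-Y)\,ds,\qquad Y_0=x,\tag{3}$$
with pathwise uniqueness by the Yamada–Watanabe theorem. Let
$$\Gamma=\bigcup_{i<j}\{y\in[0,\infty)^n:y_i=y_j=0\},\qquad\tau=\inf\{s:Y_s\in\Gamma\}.$$
Then $\{H_n>e^s-1\}=\{\tau>s\}$. For $n=2$ the set $\Gamma$ is the origin, and for $n=3$ it is the union of the three half-axes. For $\varepsilon>0$ we shall use the neighborhood
$$U_\varepsilon=\bigl\{y\in[0,\infty)^n:\min_{i<j}(y_i+y_j)<2\varepsilon\bigr\}\supset\Gamma,$$
which is relatively open. For $n=2$ it is the triangle $y_1+y_2<2\varepsilon$.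

The generator of one coordinate is $L=2y\,\partial^2+(\delta-y)\,\partial$. Let
$$m(dy)=y^{-\alpha}e^{-y/2}dy\ \text{ on }(0,\infty),\qquad\mu=\bigotimes_{i=1}^n\frac{m(dy_i)}{m(0,\infty)},\qquad w(y)=2y^{1-\alpha}e^{-y/2}.$$
Note that $w\,dy=2y\,dm$, and $w'(y)=\bigl(2(1-\alpha)-y\bigr)y^{-\alpha}e^{-y/2}=(\delta-y)y^{-\alpha}e^{-y/2}$. Hence
$$(wg')'=(Lg)\,y^{-\alpha}e^{-y/2}.\tag{4}$$
Write $\|\cdot\|,\langle\cdot,\cdot\rangle$ for the norm and inner product of $L^2(\mu)$, $L_i$ for $L$ acting on $y_i$, and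
$$D(f)=\int\sum_{i=1}^n2y_i(\partial_if)^2\,d\mu .$$

A first example, with one coordinate and the function $y^\alpha$ of Section 1. Put $\Lambda=\int y^{2\alpha}dm=\int_0^\infty y^\alpha e^{-y/2}dy=2^{1+\alpha}\Gamma(1+\alpha)$. Then
$$\int2y\,(\alpha y^{\alpha-1})^2dm=2\alpha^2\int_0^\infty y^{\alpha-1}e^{-y/2}dy=2\alpha^2\,2^\alpha\,\Gamma(\alpha)=\alpha\Lambda .\tag{5}$$
So the quotient of energy by squared norm is $\alpha$, the exponent of one process. This fits with $Ly^\alpha=\alpha(2(\alpha-1)+\delta)y^{\alpha-1}-\alpha y^\alpha=-\alpha y^\alpha$.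

## 4. The $L^2$-semigroup, Laguerre polynomials and the energy

This section identifies the transition semigroup $P_s$ of $Y$ as $e^{-sA}$ on $L^2(\mu)$ and relates $A$ to $D$.

**Step 4.1 (eigenfunctions).** This step diagonalizes the generator on polynomials. The Laguerre polynomial $L^{(-\alpha)}_k(z)$ satisfies $zv''+(1-\alpha-z)v'+kv=0$. With $g(y)=L_k^{(-\alpha)}(y/2)$ and $z=y/2$ we get $Lg=zv''+(1-\alpha-z)v'=-kg$. For $k=1$, $g(y)=\frac12(\delta-y)$, and indeed $Lg=-\frac12(\delta-y)=-g$. Normalize these polynomials in $L^2(m/m(0,\infty))$, and for $k\in\mathbb N_0^n$ let $\ell_k$ be the product of the normalized polynomials of degrees $k_i$ in $y_i$. Then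
$$\sum_iL_i\ell_k=-|k|\,\ell_k,\qquad|k|=k_1+\dots+k_n .$$
Laguerre polynomials are orthogonal for this weight. Since $\mu$ has exponential moments, polynomials are dense in $L^2(\mu)$. So $(\ell_k)$ is an orthonormal basis.

**Step 4.2 (moments).** This step makes Itô's formula for polynomials usable. In one coordinate and for $j\in\mathbb N$,
$$L(1+y)^j=2j(j-1)y(1+y)^{j-2}+j(\delta-y)(1+y)^{j-1}\le C_j(1+y)^j,\qquad C_j=2j(j-1)+j\delta .$$
Stop at the first time $\sigma_N$ when $Y\ge N$, with $N>y$. Itô's formula gives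
$$E_y(1+Y_{s\wedge\sigma_N})^j\le(1+y)^j+C_j\int_0^sE_y(1+Y_{u\wedge\sigma_N})^jdu .$$
Gronwall's lemma and Fatou's lemma as $N\to\infty$ yield $E_y(1+Y_s)^j\le e^{C_js}(1+y)^j$. So for polynomials the local martingale in Itô's formula has an integrable bracket and is a martingale. In one coordinate, $\frac{d}{ds}E_y\ell_k(Y_s)=-kE_y\ell_k(Y_s)$, that is, $E_y\ell_k(Y_s)=e^{-ks}\ell_k(y)$. By independence of the coordinates,
$$E_y\ell_k(Y_s)=e^{-|k|s}\ell_k(y)\qquad(k\in\mathbb N_0^n).$$

**Step 4.3 (invariance and the semigroup).** This step shows $\mu P_s=\mu$ and $P_s=e^{-sA}$. In one coordinate, started from $\bar m=m/m(0,\infty)$, we have $\int E_y\ell_k(Y_s)\,\bar m(dy)=e^{-ks}\int\ell_k\,d\bar m=0$ for $k\ge1$. So the law of $Y_s$ has the same moments as $\bar m$. A measure with exponential moments is determined by its moments, so the law of $Y_s$ is $\bar m$. As the coordinates are independent, $\mu P_s=\mu$. Then $\|P_sf\|^2\le\int P_s(f^2)\,d\mu=\|f\|^2$, so $P_s$ extends to a contraction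 of $L^2(\mu)$. Since $P_s\ell_k=e^{-|k|s}\ell_k$ on a basis, $P_s=e^{-sA}$ with $A\ell_k=|k|\ell_k$. Put
$$\hat f(k)=\langle f,\ell_k\rangle,\qquad\mathcal E(f)=\sum_k|k|\hat f(k)^2,\qquad\mathcal F=\{f\in L^2(\mu):\mathcal E(f)<\infty\}.$$
This is the quadratic form of $A$. Truncating the expansion shows that polynomials are a form core.

**Step 4.4 (energy against $D$).** This step compares $\mathcal E$ with the integral $D$. Let $f$ be Lipschitz or a polynomial, and $g$ a polynomial. In each coordinate $f$ is absolutely continuous, so by (4) integration by parts on $[0,N]$ gives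
$$\int_0^Nf\,(wg')'\,dy=\bigl[f\,w\,g'\bigr]_0^N-\int_0^Nw\,f'g'\,dy .$$
The boundary terms vanish as $N\to\infty$, since $w(0)=0$ and $w$ decays exponentially. Integrating over the other coordinates and summing,
$$-\int f\sum_iL_ig\,d\mu=\int\sum_i2y_i\,\partial_if\,\partial_ig\,d\mu .\tag{6}$$
With $f=g$ a polynomial this is $\mathcal E(g)=D(g)$. With $f=\ell_{k'}$, $g=\ell_k$ it says that the fields $\nabla\ell_k/\sqrt{|k|}$, $k\ne0$, are orthonormal for the inner product $\int\sum_i2y_iu_iv_i\,d\mu$. If $f$ is bounded and Lipschitz, then $D(f)<\infty$, and (6) gives $|k|\hat f(k)=\int\sum_i2y_i\,\partial_if\,\partial_i\ell_k\,d\mu$. Dividing by $\sqrt{|k|}$ and using Bessel's inequality, $\sum_{k\ne0}|k|\hat f(k)^2\le D(f)$. Thus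
$$f\text{ bounded and Lipschitz}\ \Longrightarrow\ f\in\mathcal F,\quad\mathcal E(f)\le D(f)<\infty.\tag{7}$$

## 5. Penalizing time spent near $\Gamma$

Let $W\ge0$ be bounded and measurable, $\kappa\ge0$, and
$$S_sf(y)=E_y\Bigl[e^{-\kappa\int_0^sW(Y_u)du}f(Y_s)\Bigr].$$
If $W=1_{U_\varepsilon}$, this damps each path by $e^{-\kappa\cdot(\text{time spent in }U_\varepsilon)}$. For instance, a path spending total time $1$ in $U_\varepsilon$ gets weight $e^{-\kappa}$, and as $\kappa\to\infty$ it is killed.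

**Step 5.1 (Feynman–Kac).** We show $S_s=e^{-s(A+\kappa W)}$ on $L^2(\mu)$. Let $f$ be bounded. Since $\frac{d}{du}e^{-\kappa\int_u^sW}=\kappa W(Y_u)e^{-\kappa\int_u^sW}$, we have
$$1-e^{-\kappa\int_0^sW}=\kappa\int_0^sW(Y_u)\,e^{-\kappa\int_u^sW}\,du .$$
Multiply by $f(Y_s)$, take $E_y$ and apply the Markov property at time $u$:
$$S_sf=P_sf-\kappa\int_0^sP_u(W\,S_{s-u}f)\,du.\tag{8}$$
By Duhamel's formula for a bounded perturbation, $T_s=e^{-s(A+\kappa W)}$ satisfies the same equation. As $P_u$ is a contraction, $\|S_sf-T_sf\|\le\kappa\|W\|_\infty\int_0^s\|S_uf-T_uf\|\,du$, and Gronwall gives $S_sf=T_sf$. Bounded functions are dense and $|S_sf|\le P_s|f|$, so $S_s$ is well defined and contractive on $L^2(\mu)$, and the identity extends. The perturbation is bounded, so the form of $A+\kappa W$ is $\mathcal E(f)+\kappa\int Wf^2d\mu$ on $\mathcal F$, and polynomials remain a form core. We write $P_s^{\kappa W}=S_s$.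

## 6. Two comparisons between $\theta_n$ and $D$

Let $\mathcal C$ be the set of $f\in C^1([0,\infty)^n)$ such that $f$ and its first derivatives have polynomial growth and, for some $\varepsilon>0$, $f=0$ on $\{\min_{i<j}(y_i+y_j)\le\varepsilon\}$. For $n=2$: take a $C^1$ function of $y_1+y_2$ of polynomial growth, with derivative of polynomial growth, vanishing on $[0,\varepsilon]$.

**Lemma 2.** If $\lambda\ge0$ and $D(f)\ge\lambda\|f\|^2$ for all $f\in\mathcal C$, then $\theta_n\ge\lambda$.

**Step 6.1 (a cutoff).** We turn polynomials into members of $\mathcal C$ and pay for this with the penalty. Let $\omega_0\in C^\infty(\mathbb R)$ have values in $[0,1]$, $\omega_0=0$ on $(-\infty,1]$, $\omega_0=1$ on $[2,\infty)$. Put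
$$\chi(y)=\prod_{i<j}\omega_0\bigl((y_i+y_j)/\varepsilon\bigr),\qquad W=1_{U_\varepsilon}.$$
Then $\chi=1$ off $U_\varepsilon$. If $\partial_i\chi(y)\ne0$, then $y_i+y_j\in(\varepsilon,2\varepsilon)$ for some $j\ne i$, so $y\in U_\varepsilon$ and $y_i\le2\varepsilon$. Always $|\partial_i\chi|\le(n-1)\|\omega_0'\|_\infty/\varepsilon$. Hence $\sum_i2y_i(\partial_i\chi)^2\le C_{n,\varepsilon}W$.

Let $g$ be a polynomial and $\rho\in(0,1)$. Then $\chi g\in\mathcal C$. Since $\chi=1$ off $U_\varepsilon$, and since $(a+b)^2\le(1+\rho)a^2+(1+\rho^{-1})b^2$,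
$$\lambda\Bigl(\|g\|^2-\int Wg^2d\mu\Bigr)\le\lambda\|\chi g\|^2\le D(\chi g)\le(1+\rho)D(g)+(1+\rho^{-1})C_{n,\varepsilon}\int Wg^2d\mu .$$
Divide by $1+\rho$ and use $D(g)=\mathcal E(g)$. With $\kappa=\bigl(\lambda+(1+\rho^{-1})C_{n,\varepsilon}\bigr)/(1+\rho)$,
$$\mathcal E(g)+\kappa\int Wg^2d\mu\ge\frac\lambda{1+\rho}\|g\|^2$$
for all polynomials $g$, hence on $\mathcal F$ by the core property.

**Step 6.2 (from the form to survival from $\mu$).** The last inequality bounds $A+\kappa W$ below by $\lambda/(1+\rho)$. As $\|1\|=1$,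
$$\int P_y\bigl(Y\text{ avoids }U_\varepsilon\text{ on }[0,s]\bigr)\mu(dy)\le\langle1,P_s^{\kappa W}1\rangle\le e^{-\lambda s/(1+\rho)} .$$
On $\{\tau>s\}$ the continuous function $u\mapsto\min_{i<j}(Y_u^{(i)}+Y_u^{(j)})$ is positive on $[0,s]$, hence bounded below by a positive number. So as $\varepsilon\downarrow0$ the events on the left increase to $\{\tau>s\}$. Let $\varepsilon\to0$ (for each $\varepsilon$ there is a $\kappa$, but the right side does not depend on it), then $\rho\to0$:
$$\int P_y(\tau>s)\,d\mu\le e^{-\lambda s}.$$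

**Step 6.3 (from $\mu$ to $\theta_n$).** Let $\zeta>0$. For $y\in(0,\infty)^n$, (1) gives $P_y(\tau>s)=\mathbb P_y(H_n>e^s-1)=(e^s-1)^{-\theta_n+o(1)}$, so $e^{(\theta_n+\zeta)s}P_y(\tau>s)\to\infty$. By Fatou, $e^{(\theta_n+\zeta)s}\int P_y(\tau>s)d\mu\to\infty$, hence $e^{(\theta_n+\zeta-\lambda)s}\to\infty$ and $\theta_n+\zeta>\lambda$. Let $\zeta\to0$. This proves Lemma 2. $\square$

**Lemma 3.** If $f\not\equiv0$ is bounded and Lipschitz on $[0,\infty)^n$ and $f=0$ on $U_\varepsilon$ for some $\varepsilon>0$, then $\theta_n\le D(f)/\|f\|^2$.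

**Step 6.4 (Jensen and infinite penalty).** We bound survival from $\mu$ below. Let $W=1_{U_\varepsilon}$, so $\int Wf^2d\mu=0$. By (7), $f\in\mathcal F$. Let $E_f$ be the spectral measure of $A+\kappa W$ at $f$. It has mass $\|f\|^2>0$, and $\int\lambda\,dE_f(\lambda)=\mathcal E(f)+\kappa\int Wf^2d\mu=\mathcal E(f)$. By Jensen's inequality,
$$\langle f,P_s^{\kappa W}f\rangle=\int e^{-s\lambda}dE_f(\lambda)\ge\|f\|^2e^{-s\mathcal E(f)/\|f\|^2}\ge\|f\|^2e^{-sD(f)/\|f\|^2}.$$
As $\kappa\to\infty$, $e^{-\kappa\int_0^sW(Y_u)du}$ tends to the indicator of $\{\int_0^sW(Y_u)du=0\}$. Because $U_\varepsilon$ is relatively open and paths are continuous, for $s>0$ this event forces $Y\notin U_\varepsilon$ on all of $[0,s]$: a visit would last a positive time. So the event is contained in $\{\tau>s\}$. Dominated convergence gives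
$$\|f\|^2e^{-sD(f)/\|f\|^2}\le\|f\|_\infty^2\int P_y(\tau>s)\,d\mu .\tag{9}$$

**Step 6.5 (uniformity in the starting point).** We bound the right side of (9) above by means of $\theta_n$. By the Yamada–Watanabe comparison theorem, squared Bessel processes driven by the same Brownian motion are ordered by their starting points. If the larger ones have a joint zero, so do the smaller ones, hence $\mathbb P_y(H_n>t)$ is nondecreasing in each $y_i$. With $M=\max_iy_i$ and Brownian scaling,
$$\mathbb P_y(H_n>t)\le\mathbb P_{(M,\dots,M)}(H_n>t)=\mathbb P_{(1,\dots,1)}(H_n>t/M).$$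
By (2), $\theta_n>0$. For $\zeta\in(0,\theta_n)$ there is $C_\zeta$ with $\mathbb P_{(1,\dots,1)}(H_n>u)\le C_\zeta u^{-(\theta_n-\zeta)}$ for all $u>0$: for large $u$ this is (1), and for bounded $u$ the right side is bounded away from $0$ once $C_\zeta$ is large. Hence
$$\int P_y(\tau>s)\,d\mu\le C_\zeta(e^s-1)^{-(\theta_n-\zeta)}\int\bigl(\max_iy_i\bigr)^{\theta_n-\zeta}d\mu,$$
and the last integral is finite. Comparing exponential rates in (9) as $s\to\infty$ gives $D(f)/\|f\|^2\ge\theta_n-\zeta$. Let $\zeta\to0$. $\square$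

Everything now happens in the form $D$.

## 7. Flattening $y^\alpha$ below scale $r$: the upper bound in Theorem 1

The product $\prod_iy_i^\alpha$ has quotient $n\alpha$ by (5). It vanishes when *one* coordinate is $0$, which is more than required. So replace $y^\alpha$ by the constant $r^\alpha$ on $[0,r]$. This saves energy of order $r^\alpha$ per coordinate, $nr^\alpha$ in total. The new function must be cut off when two coordinates are below $r$. This costs $r^{-1}$ times the probability of that event under the tilted measure, where one coordinate is below $r$ with probability of order $r^{1+\alpha}$; the cost is of order $r^{-1}(nr^{1+\alpha})^2$. Cost divided by gain is of order $nr^{1+\alpha}$. So we choose $nr^{1+\alpha}$ to be a small constant, and the gain is of order $n^{1/(1+\alpha)}$.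

**Step 7.1 (the trial function).** We write down an $f$ to which Lemma 3 applies. Let $0<r\le1<M$, and
$$h(y)=\min\{\max(y,r),M\}^\alpha,\quad\omega(t)=\min\{1,(2t-1)_+\},\quad H(y)=\prod_ih(y_i),\quad\chi(y)=\omega(y_{(2)}/r),\quad f=H\chi,$$
where $y_{(2)}$ is the second smallest coordinate. Let $N_\rho(y)=\#\{i:y_i\le\rho\}$. For example, with $r=0.1$ and $y=(0.3,\,0.07,\,5,\,0.01)$ we have $N_r=2$, $y_{(2)}=0.07$ and $\chi=\omega(0.7)=0.4$. The function $f$ is a product of bounded Lipschitz functions. It vanishes when $y_{(2)}\le r/2$. On $U_{r/4}$ some pair has $y_i+y_j<r/2$, so $y_{(2)}<r/2$. Hence $f=0$ on $U_{r/4}$ and Lemma 3 applies.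

**Step 7.2 (pointwise energy).** We separate the cost of the product from the cost of the cutoff. For almost every $y$ the coordinates are distinct and $\partial_i\chi\ne0$ only if $y_i=y_{(2)}\in(r/2,r)$. This is at most one index $i$, and for it $|\partial_i\chi|=2/r$, $N_r\ge2$ and $\partial_iH=0$. So that index contributes $2y_iH^2(2/r)^2\le\frac8rH^2$. For every other $i$, $\partial_if=\chi\,\partial_iH$. With $\psi(y)=2y(h'/h)^2$,
$$\sum_i2y_i(\partial_if)^2\le H^2\chi^2\sum_i\psi(y_i)+\frac8rH^2\,1\{N_r\ge2\}\quad\text{a.e.}$$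

**Step 7.3 (tilting).** We divide by $\int H^2d\mu$ to get expectations. Let $\nu=h^2dm/\int h^2dm$, and let $\mathbf E,\mathbf P$ refer to i.i.d. coordinates of law $\nu$. Put $\bar\psi=\mathbf E\,\psi(y_1)$ and $\pi=\nu([0,r])$. Let $\chi_j=\omega(y_{(2)}/r)$ for $j\ge2$ coordinates, $\chi_1\equiv1$, and $v_j=\mathbf E\,\chi_j^2$. Then Lemma 3 and Step 7.2 give
$$\theta_n\le\frac{\mathbf E[\chi_n^2\sum_i\psi(y_i)]+\frac8r\mathbf P(N_r\ge2)}{v_n}.\tag{10}$$

Claim (a): $\mathbf E[\chi_n^2\sum_i\psi(y_i)]=n\bar\psi\,v_{n-1}$. Since $\psi=0$ on $[0,r)$, only $y_i>r$ matters. If $y_i>r$, then $\chi_n$ equals $\chi_{n-1}$ of the other coordinates. For $n\ge3$, let $y'_{(2)}$ be the second smallest of the others. If $y_i\ge y'_{(2)}$, inserting $y_i$ changes nothing. If $y_i<y'_{(2)}$, both the old and the new second smallest value are at least $y_i>r$, so both functions are $1$. For $n=2$, $y_{(2)}=\max(y_1,y_2)>r$, so $\chi_2=1=\chi_1$. Independence gives (a).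

Claim (b): $v_{n-1}-v_n\le n\pi^2$. Compare $\chi_n$ with $\chi_{n-1}$ of $y_1,\dots,y_{n-1}$. If $y_n>r$ they agree, as just seen. If $y_n\le r$ and all other $y_j>r$, both equal $1$. So they differ only if $y_n\le r$ and $y_j\le r$ for some $j<n$, which has probability at most $(n-1)\pi^2$. Both functions have values in $[0,1]$.

Claim (c): $\mathbf P(N_r\ge2)\le\frac12n^2\pi^2$ by a union bound over pairs. If $N_r\le1$ then $y_{(2)}>r$ and $\chi_n=1$, so $v_n\ge1-\frac12n^2\pi^2$.

If $n\pi\le1$, then $v_n\ge\frac12$, and (10) becomes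
$$\theta_n\le n\bar\psi\,\frac{v_n+n\pi^2}{v_n}+\frac8r\cdot\frac{n^2\pi^2/2}{1/2}\le n\bar\psi(1+2n\pi^2)+\frac8rn^2\pi^2 .\tag{11}$$

**Step 7.4 (removing $M$).** We compute $\bar\psi$ and $\pi$ in the limit $M\to\infty$. We have $\int\psi h^2dm=\int_r^M2\alpha^2y^{\alpha-1}e^{-y/2}dy$, and $\int h^2dm\uparrow\int\max(y,r)^{2\alpha}dm$. By monotone convergence applied to each, $\bar\psi$ and $\pi$ converge. By (5), $2\alpha^2\int_0^\infty y^{\alpha-1}e^{-y/2}dy=\alpha\Lambda$, and $\int\max(y,r)^{2\alpha}dm\ge\Lambda$. Since $r\le1$, $\int_0^ry^{\alpha-1}e^{-y/2}dy\ge e^{-1/2}r^\alpha/\alpha$. So in the limit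
$$\bar\psi\le\frac{\alpha\Lambda-2\alpha^2\int_0^ry^{\alpha-1}e^{-y/2}dy}\Lambda\le\alpha-c_1r^\alpha,\qquad c_1=\frac{2\alpha e^{-1/2}}\Lambda,$$
$$\pi\le\frac{r^{2\alpha}\int_0^ry^{-\alpha}dy}\Lambda=c_2r^{1+\alpha},\qquad c_2=\frac1{(1-\alpha)\Lambda}.$$

**Step 7.5 (choice of $r$).** Take $r=an^{-1/(1+\alpha)}$ with $a\in(0,1]$ and $c_2a^{1+\alpha}\le\frac12$. In the limit $n\pi\le c_2a^{1+\alpha}\le\frac12$, so $n\pi\le1$ for all large $M$, (11) holds, and it passes to the limit. Using $\bar\psi\le\alpha\le1$, $r\le1$ and $2+\frac8r\le\frac{10}r$,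
$$\theta_n\le n\alpha-c_1nr^\alpha+\Bigl(2+\frac8r\Bigr)n^2\pi^2\le n\alpha-n^{\frac1{1+\alpha}}\bigl[c_1a^\alpha-10c_2^2a^{1+2\alpha}\bigr],$$
because $nr^\alpha=a^\alpha n^{1/(1+\alpha)}$ and $\frac{10}rn^2\pi^2\le10c_2^2a^{2+2\alpha}\cdot a^{-1}n^{1/(1+\alpha)}$. Choose $a=a(\delta)$ so small that also $10c_2^2a^{1+\alpha}\le\frac{c_1}2$. Then
$$\theta_n\le n\alpha-\tfrac12c_1a^\alpha\,n^{\frac1{1+\alpha}}\qquad\text{for all }n\ge2,$$
which is the upper bound in Theorem 1.

## 8. Ground-state inequalities, and where they stop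

By Lemma 2 the lower bound requires $D(f)\ge\lambda\|f\|^2$ for every $f\in\mathcal C$. The basic tool is one-dimensional.

**Lemma 4 (ground-state inequality).** Let $h>0$ be $C^2$ and $u$ be $C^1$ on $[a,c]\subset(0,\infty)$. Then
$$\int_a^c2y\,u'^2dm\ge\Bigl[wu^2\frac{h'}h\Bigr]_a^c+\int_a^c\frac{-Lh}h\,u^2dm.\tag{12}$$

*Proof.* Differentiating,
$$\Bigl(wu^2\frac{h'}h\Bigr)'=u^2\frac{(wh')'}h+w\Bigl(2uu'\frac{h'}h-u^2\frac{h'^2}{h^2}\Bigr)\le u^2\frac{(wh')'}h+w\,u'^2,$$
since $2uu'\frac{h'}h\le u'^2+u^2\frac{h'^2}{h^2}$. Integrate, using (4) and $w\,dy=2y\,dm$. $\square$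

**A first attempt: average over pairs.** For $n=2$ let $h=z^{1-\delta}$ with $z=y_1+y_2$. With $\beta=1-\delta$,
$$L_1h+L_2h=2\beta(\beta-1)z^{\beta-1}+(2\delta-z)\beta z^{\beta-1}=-\beta z^\beta=-(1-\delta)h .$$
For $f\in\mathcal C$ and fixed $y_2>0$, use (12) in $y_1$ and let $a\to0$, $c\to\infty$; the boundary terms vanish because $w(0)=0$, $w$ decays exponentially and $\partial_1h/h=\beta/z\le\beta/y_2$. Integrate over $y_2$ (on the support of $f$ we have $z\ge\varepsilon$, so all integrals are finite), and add the same with the roles exchanged. This gives $D(f)\ge(1-\delta)\|f\|^2$ for $n=2$. For general $n$, apply this to every pair of coordinates and sum over pairs. Each $\int2y_i(\partial_if)^2d\mu$ is used $n-1$ times, so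
$$(n-1)D(f)\ge\binom n2(1-\delta)\|f\|^2,\qquad\text{i.e.}\qquad\theta_n\ge\tfrac n2(1-\delta).$$
For $\delta=\frac12$ this is $\frac n4$, far from $\frac34n$, and for $n>2$ it is weaker than (2). The pair inequality treats both members of a pair as the ones that may touch $0$, whereas in a large system at most one coordinate at a time does so.

**A second attempt: one coordinate at a time, away from $0$.** Use $h=y^\alpha$ on $[r,\infty)$. Since $-Lh=\alpha h$ and $w(r)h'(r)/h(r)=2\alpha r^{-\alpha}e^{-r/2}$, (12) gives, for $u$ of polynomial growth,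
$$\int_r^\infty2yu'^2dm\ge\alpha\int_r^\infty u^2dm-2\alpha B,\qquad B:=r^{-\alpha}e^{-r/2}u(r)^2.$$
The factor $\alpha$ is right, and it would be multiplied by the number of coordinates above $r$. The obstacle is the boundary term: $u\equiv1$ has no energy, so it cannot be dropped. It must be paid for by the energy in $[0,r]$. But there the budget is exactly exhausted. For $u=y^\alpha$, which even vanishes at $0$,
$$\int_0^r2yu'^2dm=2\alpha^2\int_0^ry^{\alpha-1}e^{-y/2}dy\le2\alpha r^\alpha=2\alpha e^{r/2}B .$$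
So the interval $[0,r]$ supplies at most $2\alpha B$, up to the factor $e^{r/2}$, and nothing is left over to pay for anything else. And something else must be paid: for $u\equiv1$ on $[0,r]$ the inner energy is $0$ while $B>0$. So an inner inequality in one variable needs an extra loss term, which only the interaction between coordinates can control.

What gets past this point is a combination of three moves.

1. Perturb the outer ground state so that its logarithmic derivative at $r$ drops from $\alpha/r$ to $\frac35\alpha/r$. This costs only $O(r^\alpha)$ per coordinate and frees a fixed fraction of the inner energy.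
2. Use an inner ground state that produces almost all of $2\alpha B$ at the price of a loss $2\eta\int u^2/y$ with small $\eta$, taken only over $(r/R,r]$.
3. Bound that loss by counting coordinates near $0$. A single one is allowed and costs $O(1/r)$ in total, not $n$ times. When two or more are near $0$, a pair inequality charges them to the freed energy.

The total error is of order $nr^\alpha+1/r$, which is smallest in order at $r\approx n^{-1/(1+\alpha)}$.

## 9. The lower bound in Theorem 1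

**Step 9.1 (outer part: a smaller boundary term at $r$).** Let $\gamma=\alpha/\delta$, $0<r\le1$ with $e^{-\gamma r}\ge\frac23$, and
$$h(y)=y^\alpha+r^\alpha e^{-\gamma y}\quad\text{on }[r,\infty).$$
We know $Ly^\alpha=-\alpha y^\alpha$. Also $(L+\alpha)e^{-\gamma y}=\bigl(2\gamma^2y-\gamma(\delta-y)+\alpha\bigr)e^{-\gamma y}$. The choice $\gamma\delta=\alpha$ removes the constant term, so
$$(L+\alpha)e^{-\gamma y}=\gamma(2\gamma+1)\,y\,e^{-\gamma y}\le C_1y^\alpha,\qquad C_1=\gamma(2\gamma+1)\sup_{y>0}y^{1-\alpha}e^{-\gamma y}<\infty.$$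
Hence $-Lh\ge\alpha h-C_1r^\alpha y^\alpha\ge(\alpha-C_1r^\alpha)h$. Moreover $h'(r)\le\alpha r^{\alpha-1}$, so
$$\frac{h'(r)}{h(r)}\le\frac{\alpha r^{\alpha-1}}{r^\alpha(1+e^{-\gamma r})}\le\frac{3\alpha}{5r}.$$
Let $u\in C^1$ have polynomial growth together with $u'$. In (12) take $a=r$ and $c\to\infty$. The boundary term at infinity vanishes because $w$ decays exponentially and $h'/h$ is bounded. At $r$ it is at least $-2r^{1-\alpha}e^{-r/2}u(r)^2\frac{3\alpha}{5r}=-\frac{6\alpha}5B$. So
$$\int_r^\infty2yu'^2dm\ge(\alpha-C_1r^\alpha)\int_r^\infty u^2dm-\tfrac{6\alpha}5B.\tag{13}$$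

**Step 9.2 (inner part: producing $B$).** We extract a multiple of $B$ from the energy on $[0,r]$. Let $0<\eta\le\alpha^2/4$ and let $p>0>-q$ be the roots of $z^2-\alpha z-\eta=0$. Then $p-q=\alpha$, $pq=\eta$, $p+q=\sqrt{\alpha^2+4\eta}\ge\alpha$, $p\ge\alpha$, and $p\le\frac{1+\sqrt2}2\alpha$, so $p^2\le1.5$. Put $R=(100/\eta)^{1/\alpha}>1$ and on $[r/R,r]$ let
$$h=\frac{s^p}p+\frac{s^{-q}}q,\qquad s=\frac{Ry}r\in[1,R].$$

First, $\frac{dh}{ds}=s^{p-1}-s^{-q-1}\ge0$, with equality at $s=1$. So $h'\ge0$ and $h'(r/R)=0$: there is no boundary term at the lower end.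

Second, $(2y\partial^2+\delta\partial)y^z=2z(z-1+\tfrac\delta2)y^{z-1}=2z(z-\alpha)y^{z-1}$, and $z(z-\alpha)=\eta$ for $z=p$ and $z=-q$. Hence $2yh''+\delta h'=\frac{2\eta}yh$ and
$$-\frac{Lh}h=-\frac{2\eta}y+\frac{yh'}h\ge-\frac{2\eta}y .$$

Third, put $x=R^{-(p+q)}$. Then $x\le R^{-\alpha}=\frac\eta{100}\le\frac1{400}$, and $x\frac pq=x\frac{p^2}\eta\le\frac{p^2}{100}\le0.015$. Evaluating $s\frac{dh}{ds}/h$ at $s=R$,
$$\frac{rh'(r)}{h(r)}=\frac{R^p-R^{-q}}{R^p/p+R^{-q}/q}=\frac{p(1-x)}{1+xp/q}\ge\alpha\,\frac{1-\frac1{400}}{1.015}\ge\frac9{10}\alpha .$$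

For $u\in C^1([0,r])$, (12) on $[r/R,r]$, with upper boundary term at least $2r^{1-\alpha}e^{-r/2}u(r)^2\frac{9\alpha}{10r}=\frac{9\alpha}5B$, gives
$$\int_0^r2yu'^2dm\ge\tfrac{9\alpha}5B-2\eta\int_{r/R}^r\frac{u^2}y\,dm .$$
Multiply by $\frac23$ and add $\frac13\int_0^r2yu'^2dm$ to both sides:
$$\int_0^r2yu'^2dm-\tfrac{6\alpha}5B\ge\tfrac13\int_0^r2yu'^2dm-\tfrac{4\eta}3\int_{r/R}^r\frac{u^2}y\,dm.\tag{14}$$

**Step 9.3 (summation over coordinates).** We combine the two parts so that $B$ disappears. Let $f\in\mathcal C$, and let $N_\rho$ be as in Step 7.1. Add (13) and (14) for $u=f(\dots,y_i,\dots)$; the terms $\frac{6\alpha}5B$ cancel. Integrate over the other coordinates and sum over $i$. Since $\sum_i1\{y_i>r\}=n-N_r$, with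
$$D_r:=\sum_i\int_{\{y_i\le r\}}2y_i(\partial_if)^2d\mu<\infty$$
we get
$$D(f)\ge(\alpha-C_1r^\alpha)\int f^2(n-N_r)\,d\mu+\tfrac13D_r-\tfrac{4\eta}3\int f^2\sum_i\frac{1\{r/R<y_i\le r\}}{y_i}\,d\mu.\tag{15}$$
The term $\frac13D_r$ is the freed energy.

**Step 9.4 (pair inequality).** This is where the vanishing of $f$ near $\Gamma$ is used.

**Lemma 5.** Let $c_0=(1-\delta)e^{-1}$, $0<\rho\le1$, $g\in C^1([0,\rho]^2)$ and $g=0$ near $(0,0)$. Then
$$\int_{[0,\rho]^2}\bigl(2y_1(\partial_1g)^2+2y_2(\partial_2g)^2\bigr)dm^{\otimes2}\ge\frac{c_0}\rho\int_{[0,\rho]^2}g^2\,dm^{\otimes2}.$$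

*Proof.* On $[0,\rho]^2$ we have $e^{-1}\le e^{-(y_1+y_2)/2}\le1$. So it suffices to prove the inequality with weight $y_1^{-\alpha}y_2^{-\alpha}$ and constant $1-\delta$ in place of $c_0$. By symmetry it suffices to integrate over $\{y_2\le y_1\}$ on both sides. Write $y_1=\sigma$, $y_2=\sigma\varphi$ with $\sigma\in[0,\rho]$, $\varphi\in[0,1]$. The Jacobian is $\sigma$, so the measure is $\sigma^{1-2\alpha}\varphi^{-\alpha}d\sigma\,d\varphi$. Since $\partial_\sigma g=\sigma^{-1}(y_1\partial_1g+y_2\partial_2g)$, Cauchy–Schwarz and $y_1+y_2\le2\sigma$ give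
$$(\partial_\sigma g)^2\le\sigma^{-2}(y_1+y_2)\sum_jy_j(\partial_jg)^2\le\sigma^{-1}\sum_j2y_j(\partial_jg)^2 .$$
Fix $\varphi$ and let $G(\sigma)=g(\sigma,\sigma\varphi)$ and $I=\int_0^\rho\sigma\,G'^2\,\sigma^{1-2\alpha}d\sigma$. As $G(0)=0$ and $2\alpha-1=1-\delta>0$, Cauchy–Schwarz gives
$$G(\sigma)^2\le I\int_0^\sigma t^{2\alpha-2}dt=I\,\frac{\sigma^{2\alpha-1}}{1-\delta},\qquad\text{hence}\qquad\int_0^\rho G^2\sigma^{1-2\alpha}d\sigma\le\frac\rho{1-\delta}\,I .$$
Integrate against $\varphi^{-\alpha}d\varphi$ and use $\sigma(\partial_\sigma g)^2\le\sum_j2y_j(\partial_jg)^2$. $\square$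

**Step 9.5 (many coordinates near $0$).** We show that $D_r$ controls the number of coordinates near $0$ as soon as there are two.

**Lemma 6.** For $0<\rho\le r\le1$ and $f\in\mathcal C$: $\displaystyle D_r\ge\frac{c_0}{2\rho}\int f^2N_\rho\,1\{N_\rho\ge2\}\,d\mu.$

*Proof.* For $A\subset\{1,\dots,n\}$ with $|A|=N\ge2$ let $Q_A=\{y_i\le\rho\ (i\in A),\ y_j>\rho\ (j\notin A)\}$. For each pair $i,j\in A$ apply Lemma 5 in $(y_i,y_j)\in[0,\rho]^2$ with the other coordinates fixed; the hypothesis holds since $f=0$ when $y_i+y_j\le\varepsilon$. Integrate over the other coordinates within $Q_A$ and sum over the $N(N-1)/2$ pairs. Each $i\in A$ belongs to $N-1$ pairs, so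
$$(N-1)\sum_{i\in A}\int_{Q_A}2y_i(\partial_if)^2d\mu\ge\frac{N(N-1)}2\cdot\frac{c_0}\rho\int_{Q_A}f^2d\mu .$$
Divide by $N-1$ and sum over $A$. The sets $Q_A$ are disjoint, $N_\rho=N$ on $Q_A$, and there $y_i\le\rho\le r$ for $i\in A$, so the left sides sum to at most $D_r$. $\square$

This again averages over pairs, as in the first attempt, but now only over the coordinates that are near $0$, and with the large constant $c_0/\rho$. Since $N_\rho\le1+N_\rho1\{N_\rho\ge2\}$, Lemma 6 gives
$$\int f^2N_\rho\,d\mu\le\|f\|^2+\frac{2\rho}{c_0}D_r\qquad(0<\rho\le r\leq 1).\tag{16}$$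
The first term on the right, with coefficient $1$ and not $n$, is the one coordinate that is allowed to be near $0$.

**Step 9.6 (the loss term).** We bound the last integral in (15) by splitting it dyadically. Let $K=\lceil\log_2R\rceil$, so $R\le2^K\le2R$ and $(r/R,r]$ is covered by the intervals $(2^{-j-1}r,2^{-j}r]$, $0\le j\le K-1$. On the $j$-th one, $1/y\le2^{j+1}/r$. By (16) with $\rho=2^{-j}r$,
$$\int f^2\sum_i\frac{1\{r/R<y_i\le r\}}{y_i}d\mu\le\sum_{j=0}^{K-1}\frac{2^{j+1}}r\Bigl(\|f\|^2+\frac{2\cdot2^{-j}r}{c_0}D_r\Bigr)\le\frac{4R}r\|f\|^2+\frac{4K}{c_0}D_r .$$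
Each dyadic scale contributes the same multiple of $D_r$, so $K$ appears. But $K=O(\log(1/\eta))$ as $\eta\to0$, so $\eta K\to0$. Fix $\eta\in(0,\alpha^2/4]$, depending only on $\delta$, with $32\eta K\le c_0$. Then $\frac{4\eta}3\cdot\frac{4K}{c_0}\le\frac16$, and (with $R$ now a fixed number depending on $\delta$)
$$\tfrac{4\eta}3\int f^2\sum_i\frac{1\{r/R<y_i\le r\}}{y_i}d\mu\le\frac{16\,\eta R}{3\,r}\|f\|^2+\tfrac16D_r.\tag{17}$$

**Step 9.7 (the main term).** We replace $n-N_r$ by $n$ in (15). Pointwise,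
$$(\alpha-C_1r^\alpha)(n-N_r)\ge\alpha n-C_1nr^\alpha-\alpha N_r,$$
and by (16) with $\rho=r$,
$$\alpha\int f^2N_rd\mu\le\alpha\|f\|^2+\frac{2\alpha r}{c_0}D_r\le\alpha\|f\|^2+\tfrac16D_r\qquad\text{if }r\le\frac{c_0}{12\alpha}.$$

**Step 9.8 (conclusion).** Insert Step 9.7 and (17) into (15). The total coefficient of $D_r$ is at least $\frac13-\frac16-\frac16=0$. With $\alpha\le\alpha/r$ we obtain, for $0<r\le r_0:=\min\bigl\{1,\frac{\log(3/2)}\gamma,\frac{c_0}{12\alpha}\bigr\}$,
$$D(f)\ge\Bigl(n\alpha-C_1nr^\alpha-\frac{C_2}r\Bigr)\|f\|^2\quad\text{for all }f\in\mathcal C,\qquad C_2=\alpha+\tfrac{16}3\eta R.\tag{18}$$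
Here $r_0,C_1,C_2$ depend only on $\delta$; the middle condition in $r_0$ is $e^{-\gamma r}\ge\frac23$. Take $r=r_0n^{-1/(1+\alpha)}\le r_0$. Then $nr^\alpha=r_0^\alpha n^{1/(1+\alpha)}$ and $1/r=r_0^{-1}n^{1/(1+\alpha)}$, so with $C=C_1r_0^\alpha+C_2r_0^{-1}$ the bracket in (18) equals $n\alpha-Cn^{1/(1+\alpha)}$. If this number is nonnegative, Lemma 2 gives
$$\theta_n\ge n\alpha-C\,n^{\frac1{1+\alpha}} .$$
If it is negative, the same holds because $\theta_n>0$ by (2). Since $\frac1{1+\alpha}=\frac2{4-\delta}$, this is the lower bound in Theorem 1, and the upper bound is Section 7. Since both bounds hold for all $n\ge2$, $c\le C$. Finally, $\frac1{1+\alpha}<1$, so dividing by $n\alpha$ and letting $n\to\infty$ gives $\theta_n\sim n(1-\frac12\delta)$. For this last statement alone, the lower bound together with the known inequality $\theta_n\le n(1-\frac12\delta)-1$ from (2) is enough. $\blacksquare$
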